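# Secant varieties and extremal cycles on the blow-up of $\mathbb P^r$ along a rational normal curve

We work over $\mathbb C$, and varieties are irreducible. "Fulton" means W. Fulton, *Intersection Theory*; "Matsumura" means H. Matsumura, *Commutative Ring Theory*. The dimension of the empty set is $-\infty$.

## 1. Secant lines of a twisted cubic, secant planes of a rational quartic

Let $C\subset\mathbb P^3$ be the twisted cubic, the closure of $\{(1:t:t^2:t^3)\}$, and let $S$ be a surface of degree $d$ whose multiplicity at a general point of $C$ is $b$. How large can $b/d$ be?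

Take two general points $q,q'\in C$ and the secant line $L=\overline{qq'}$. If $L\not\subset S$, then $S$ cuts on $L$ a divisor of degree $d$ that contains $q$ and $q'$ at least $b$ times each, so $2b\le d$. Could a general secant lie in $S$? Then all secants would. For $p\in C$, the projection from $p$ sends $C$ to a conic, so the secants through $p$ sweep out the quadric cone $K_p$ over this conic. It is irreducible and singular only at $p$, so $K_p\neq K_{p'}$ for $p\ne p'$. Then $S$ would contain infinitely many different surfaces $K_p$, which is absurd. Hence $b\le \frac12 d$ for every surface. Equality occurs for $K_p$, which has $d=2$, $b=1$.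

Now let $C\subset\mathbb P^4$ be the rational normal quartic, the closure of $\{(1:t:t^2:t^3:t^4)\}$, and let $V$ be a threefold of degree $d$ and multiplicity $b$ along $C$. The secant line argument gives $2b\le d$ as long as $V$ does not contain the general secant. But any five distinct points of $C$ are linearly independent (Vandermonde), so two secants with four distinct endpoints are disjoint. The two-parameter family of secants therefore sweeps out a threefold $\mathrm{Sec}_2(C)$. It lies in
$$T:\quad\det\begin{pmatrix}x_0&x_1&x_2\\x_1&x_2&x_3\\x_2&x_3&x_4\end{pmatrix}=x_0(x_2x_4-x_3^2)-x_1^2x_4+2x_1x_2x_3-x_2^3=0,$$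
because the matrix has rank $1$ at points of $C$, hence rank at most $2$ on secants. The polynomial is linear in $x_0$; the coefficient $x_2x_4-x_3^2$ is irreducible, and it does not divide the remainder, since at $(x_1,x_2,x_3,x_4)=(0,1,0,0)$ the coefficient is $0$ and the remainder is $-1$. So the polynomial is irreducible and $T=\mathrm{Sec}_2(C)$. At $(1:0:0:0:0)$ the lowest term is $x_2x_4-x_3^2$, so the multiplicity there is $2$. The substitutions $t\mapsto t+c$ act linearly on $\mathbb P^4$ and preserve $C$ and $T$, so the multiplicity along $C$ is $b=2$. Thus $d=3$, $b=2$, and $2b\le d$ is false for $T$.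

Use planes instead. Let $P$ be the plane spanned by three general points $q_1,q_2,q_3$ of $C$. It is not contained in $V$: otherwise $V$ would contain all such planes. For fixed $q_1,q_2$, the projection from the line $\overline{q_1q_2}$ maps $C$ to a conic, so these planes sweep out a quadric threefold with vertex line $\overline{q_1q_2}$. Different pairs give different quadrics, and $V$ would contain infinitely many of them. So $Z=V\cap P$, counted with multiplicities, is a plane curve of degree $d$ with multiplicity at least $b$ at three non-collinear points. I claim $\sum_i\mathrm{mult}_{q_i}Z\le 2d$. A side of the triangle has degree $1$ and passes through two of the points, so it contributes exactly $2\cdot1$. A curve $Z'$ of degree $d'$ that contains no side satisfies $\mathrm{mult}_{q_i}Z'+\mathrm{mult}_{q_j}Z'\le d'$ on each side; adding the three inequalities gives $\sum_i \mathrm{mult}_{q_i}Z'\le\frac32d'\le2d'$. So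
$$3b\le 2d .$$
Equality occurs for $T$: its section by $P$ contains the three sides and has degree $3$, so it is the triangle.

Two sharp bounds, then: $\frac12$ for surfaces in $\mathbb P^3$, reached by a cone over $C$ with vertex on $C$; and $\frac23$ for threefolds in $\mathbb P^4$, reached by the secant variety. A hypersurface of degree $d$ with multiplicity $b$ along $C$ has proper transform of class $dH-bE$ on the blow-up of $\mathbb P^r$ along $C$. So the bounds say that these two hypersurfaces span boundary rays of the cone of effective divisors. Is this a pattern for all $r$, and for subvarieties of every dimension?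

## 2. Cones of effective cycles and the statements

Let $C\subseteq\mathbb P^r$ $(r\ge3)$ be a rational normal curve of degree $r$, $X=X_r=\mathrm{Bl}_C\mathbb P^r$, with $\pi:X\to\mathbb P^r$, exceptional divisor $i:E\hookrightarrow X$, and $H$ the pullback of the hyperplane class.

**Definition (cycles).** $N_k(X)$ is the real vector space of $k$-cycles with real coefficients modulo numerical equivalence: two cycles are identified if they have the same intersection numbers with all cycles of dimension $r-k$. $\mathrm{Eff}_k(X)\subseteq N_k(X)$ is the cone generated by the classes of $k$-dimensional subvarieties, and $\mathrm{Eff}^k=\mathrm{Eff}_{r-k}$.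

**Definition (extremal ray).** A nonzero vector $v$ of a convex cone $K$ spans an extremal ray if $v_1+v_2\in\mathbb R_{\ge0}v$ with $v_1,v_2\in K$ forces $v_1,v_2\in\mathbb R_{\ge0}v$. For example, $(1,0)$ spans an extremal ray of the quadrant $\mathbb R_{\ge0}^2$ and $(1,1)$ does not.

**Definition (secant varieties).** $\mathrm{Sec}_m(C)$ is the closure of the union of the $(m-1)$-planes spanned by $m$ points of $C$. When $2m-1<r$ it has dimension $2m-1$ (we reprove this in Lemma 3). For $p\in C$ and $2m<r$, the cone over $\mathrm{Sec}_m(C)$ with vertex $p$ has dimension $2m$. For $r=3$ and $m=1$ the cone is $K_p$ above; for $r=4$ and $m=2$, $\mathrm{Sec}_2(C)=T$.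

The question comes from Benjamin Gould, Yeqin Liu, "Cones of effective cycles on blow ups of projective spaces along rational curves", arXiv:2308.13964 (2023). The conjecture is that for every $2\le k\le r-1$ an extremal ray of $\mathrm{Eff}_k(X_r)$ is spanned by the proper transform of $\mathrm{Sec}_m(C)$ if $k=2m-1$, and by the proper transform of the cone over $\mathrm{Sec}_m(C)$ with vertex $p\in C$ if $k=2m$. The following cases are known: the cone $\mathrm{Eff}^1(X_r)=\langle E,(\lfloor r/2\rfloor+1)H-\lfloor r/2\rfloor E\rangle$, the case $k=2$, and the case $k=3$ with $\mathrm{Sec}_2(C)$. The conjecture is true. From now on fix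
$$2\le k\le r-1,\qquad e=r-k\ge1,\qquad m=\lfloor (k+1)/2\rfloor ,$$
so $k=2m-1$ or $k=2m$. Let $Q_k\in N_k(X)$ be the class of the proper transform of $\mathrm{Sec}_m(C)$ if $k=2m-1$, or of the cone over $\mathrm{Sec}_m(C)$ with vertex $p\in C$ if $k=2m$. Let $P_k$ be the class of the proper transform of a $k$-plane spanned by $k+1$ distinct points of $C$.

**Theorem 1.** $Q_k$ spans an extremal ray of $\mathrm{Eff}_k(X_r)$ (and of its closure) for all $2\le k\le r-1$.

**Theorem 2.** For $2\le k\le r-2$, $\mathrm{Eff}_k(X_r)=\langle F_k,G_k,P_k,Q_k\rangle$, where $F_k=[\mathrm{pt}\times\mathbb P^k]$ and $G_k=[\mathbb P^1\times\mathbb P^{k-1}]$ in $E\cong\mathbb P^1\times\mathbb P^{r-2}$. All four rays are extremal and distinct. Also $\mathrm{Eff}_{r-1}(X_r)=\langle E,Q_{r-1}\rangle$ and $\mathrm{Eff}_1(X_r)=\langle F_1,P_1\rangle$ (with $F_1$, $P_1$ defined in the same way).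

Write $\mathrm{mult}_CV$ for the multiplicity of $V$ at a general point of $C$ (zero if $C\not\subset V$).

**Theorem 3.** Every $k$-dimensional variety $V\subset\mathbb P^r$ satisfies $\mathrm{mult}_CV\le\frac m{e+m}\deg V$, and this is sharp. If $k=2m-1$ and $V\ne\mathrm{Sec}_m(C)$, then $\mathrm{mult}_CV\le\frac{m-1}{e+m-1}\deg V$, also sharp. In particular, for $k$ odd, the proper transform of $\mathrm{Sec}_m(C)$ is the only $k$-dimensional subvariety of $X_r$ with class on the ray $\mathbb R_{\ge0}Q_k$. (For $k$ even uniqueness fails: all vertices $p\in C$ give the same class.)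

The plan for Theorem 1: $N_k(X)$ has dimension $3$ for $k\le r-2$ and $2$ for $k=r-1$. We find two linear functionals that are nonnegative on effective cycles and whose common zero set is the line $\mathbb RQ_k$. One comes from linear sections (Section 6), the other from projections (Section 7). Sections 3–5 set up the tools.

## 3. Multiplicities under linear sections and projections

If $\mathfrak q$ is an $\mathfrak m$-primary ideal of a $k$-dimensional Noetherian local ring $A$, its Samuel multiplicity $e(\mathfrak q,A)$ is defined by $\mathrm{length}(A/\mathfrak q^{n})=\frac{e(\mathfrak q,A)}{k!}n^k+O(n^{k-1})$. If $\mathfrak q\subset\mathfrak q'$, then $e(\mathfrak q)\ge e(\mathfrak q')$. For a variety $V$ and a point $p\in V$ put $\mathrm{mult}_pV=e(\mathfrak m_p,\mathcal O_{V,p})$; put $\mathrm{mult}_pV=0$ if $p\notin V$, and extend linearly to cycles. It equals the degree of the projectivized tangent cone $\mathbb P(C_pV)$ (Fulton §4.3). For example, the cusp $y^2=x^3$ has multiplicity $2$ at the origin: a general line through the origin meets it there with multiplicity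 $2$, and the line $y=0$ with multiplicity $3$. The first fact says that this is typical.

**(M1)** *Let $V\subset\mathbb P^M$ have dimension $k$, and let $\Lambda\ni p$ be a linear space of codimension $k$ such that $p$ is isolated in $V\cap\Lambda$ (or $p\notin V$). Then $i(p;V\cdot\Lambda)\ge\mathrm{mult}_pV$, with equality for general $\Lambda$ through $p$.*

*Proof.* If $p\notin V$, both sides are $0$. Let $p\in V$, let $\Lambda$ be cut out by linear forms $h_1,\dots,h_k$, and let $\mathfrak q$ be the ideal they generate in $\mathcal O_{V,p}$; it is $\mathfrak m_p$-primary since $p$ is isolated. Near $p$, $W=V\cap\Lambda$ is supported at $p$. So $i(p;V\cdot\Lambda)$, the coefficient of $[p]$ in the $0$-dimensional part of $c(N)\cap s(W,V)$ ($N$ the normal bundle of $\Lambda$ restricted to $W$), is the coefficient of $[p]$ in $s(W,V)$, which is $e(\mathfrak q,\mathcal O_{V,p})$ (Fulton §7.1, Example 4.3.4). As $\mathfrak q\subset\mathfrak m_p$, it is at least $e(\mathfrak m_p)$. The linear forms vanishing at $p$ generate $\mathfrak m_p$. So for general $h_1,\dots,h_k$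 the ideal $\mathfrak q$ is a reduction of $\mathfrak m_p$, and then $e(\mathfrak q)=e(\mathfrak m_p)$ (Matsumura, Thms. 14.13, 14.14). $\square$

The next fact lets us pass multiplicities to linear sections. "Properly" means that all components of the intersection have the expected dimension.

**(M2)** *Let $V\subset\mathbb P^M$ be a variety and $P\subset\mathbb P^M$ a linear space meeting $V$ properly. Then $\mathrm{mult}_p(V\cdot P)\ge\mathrm{mult}_pV$ for every $p\in P$.*

*Proof.* If $p\notin V$ there is nothing to prove. Let $p\in V\cap P$, $z=\dim(V\cap P)$, and let $\Lambda\subset P$ be a general linear space of codimension $z$ in $P$ through $p$. By properness $\Lambda$ has codimension $\dim V$ in $\mathbb P^M$. General hyperplanes through $p$ have no other base point, so $((V\cap P)\setminus p)\cap\Lambda$ has dimension at most $0$ and $p$ is isolated in $V\cap\Lambda$. We apply the equality case of (M1) to the components of the cycle $V\cdot P$ in $P$, then functoriality of Gysin maps for $\Lambda\subset P\subset\mathbb P^M$ (Fulton Thm. 6.5), then (M1) for $V$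 and $\Lambda$ in $\mathbb P^M$:
$$\mathrm{mult}_p(V\cdot P)=i(p;(V\cdot P)\cdot_P\Lambda)=i(p;V\cdot\Lambda)\ge\mathrm{mult}_pV.\qquad\square$$

The last fact will compute multiplicities of secant varieties by projection.

**(M3)** *Let $V\subset\mathbb P^M$ have dimension $k\ge1$, and suppose the projection from $p$ maps $V$ generically finitely, with degree $\delta$, onto $V_1\subset\mathbb P^{M-1}$. Then $\deg V-\mathrm{mult}_pV=\delta\deg V_1$.*

*Proof.* On $\mathrm{Bl}_p\mathbb P^M$, with exceptional divisor $D$ and hyperplane pullback $H$, the class $H-D$ is the pullback of the hyperplane class under the projection, which is a morphism there. So $(H-D)^k\cdot V'=\delta\deg V_1$ for the proper transform $V'$. Since $HD=0$, $(H-D)^k=H^k+(-1)^kD^k$. Since $V'\cap D=\mathbb P(C_pV)$ and $D|_D$ is minus the hyperplane class of $D\cong\mathbb P^{M-1}$,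
$$(-1)^kD^k\cdot V'=(-1)^k(-1)^{k-1}\deg\mathbb P(C_pV)=-\mathrm{mult}_pV.\qquad\square$$

## 4. The divisor $E\cong\mathbb P^1\times\mathbb P^{r-2}$ and coordinates on $N_k$

**Functionals on binary forms.** Let $S_j=H^0(\mathbb P^1,\mathcal O(j))$, with $S_j=0$ for $j<0$. We write $\mathbb P^r=\mathbb P(S_r^*)$: a point is a nonzero functional $x$ on $S_r$ up to scalar, and linear forms on $\mathbb P^r$ are elements $u\in S_r$, with value $x(u)$. Up to projective equivalence $C=C_r=\{\mathrm{ev}_t:t\in\mathbb P^1\}$. If $a,b$ is a basis of $S_1$ and $x_i=x(a^{r-i}b^i)$, then $\mathrm{ev}_{(1:\tau)}$ has coordinates $x_i=\tau^i$, the usual parametrization. For $t=(t_0:t_1)$ let $l_t=t_1a-t_0b\in S_1$, which vanishes at $t$ and is linear in the coordinates of $t$. Let $\tau:E\to C=\mathbb P^1$ be the projection.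

**Step 1: the divisor $E$.** We need $E$ and its normal bundle explicitly to compute intersection numbers. The bundle $N_C^*\otimes\mathcal O(r)$ is the kernel of $S_r\otimes\mathcal O\to J^1(\mathcal O(r))$, the map that sends $u$ to its $1$-jet (first principal part) at $t$; indeed $S_r\otimes\mathcal O$ is the bundle of principal parts of $\mathcal O_{\mathbb P^r}(1)$, restricted to $C$. The kernel at $t$ consists of the forms that vanish twice at $t$, namely $l_t^2S_{r-2}$. As $l_t$ is linear in $t$, the kernel is $\mathcal O(-2)\otimes S_{r-2}$. Hence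
$$N_C\cong\mathcal O(r+2)\otimes S_{r-2}^*,\qquad E=\mathbb P(N_C)\cong\mathbb P^1\times\mathbb P^{r-2}.$$
(In these terms the normal direction at $\mathrm{ev}_t$ pointing to $x$ is the functional $g\mapsto x(l_t^2g)$ on $S_{r-2}$.) Let $f,\zeta$ be the pullbacks to $E$ of the point class of $\mathbb P^1$ and the hyperplane class of $\mathbb P^{r-2}$. Since $\mathcal O_E(E)$ is the tautological line subbundle of $\tau^*N_C$,
$$\xi:=E|_E=(r+2)f-\zeta,\qquad H|_E=rf. \tag{1}$$

**Step 2: cycles on $E$.** The group $A_j(E)$ is generated by $F_j=[\mathrm{pt}\times\mathbb P^j]$ and $G_j=[\mathbb P^1\times\mathbb P^{j-1}]$, omitting those that do not exist. Multiplying in the ring generated by $f,\zeta$ with $f^2=0$, $f\zeta^{r-2}=1$, $\zeta^{r-1}=0$, we get in $E$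
$$F_{k-1}\cdot G_e=1=G_{k-1}\cdot F_e,\qquad F_{k-1}\cdot F_e=0=G_{k-1}\cdot G_e. \tag{2}$$
All these classes exist: $1\le k-1\le r-2$, and $1\le e\le r-2$ because $k\ge2$.

**Step 3: coordinates.** The purpose is to replace $N_k(X)$ by $\mathbb R^3$ or $\mathbb R^2$. For $v\in N_k(X)$ put
$$d(v)=H^k\cdot v,\qquad\alpha(v)=v\cdot i_*G_e,\qquad\beta(v)=v\cdot i_*F_e .$$
By (2), $i^*v=\alpha F_{k-1}+\beta G_{k-1}$. From $i^*i_*c=\xi\cdot c$ and (1), $\xi\cdot F_k=-F_{k-1}$ and $\xi\cdot G_k=(r+2)F_{k-1}-G_{k-1}$. Also $i^*H^e=(rf)^e$ vanishes if $e\ge2$. So the values of $(d,\alpha,\beta)$ are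
$$F_k:(0,-1,0),\qquad G_k:(0,r+2,-1),\qquad H^e:(1,0,0)\ \text{ if }e\ge2. \tag{3}$$
By Fulton Prop. 6.7, $A_k(X)$ is generated by $\pi^*A_k(\mathbb P^r)$ and $i_*A_k(E)$. For $2\le k\le r-2$ it is generated by $H^e,F_k,G_k$, whose coordinate vectors are independent, so $(d,\alpha,\beta):N_k\cong\mathbb R^3$. For $k=r-1$ the class $F_k$ does not exist, $N_{r-1}=\langle H,E\rangle$ with $H:(1,r,0)$ and $E=G_{r-1}:(0,r+2,-1)$, so $(d,\beta):N_{r-1}\cong\mathbb R^2$.

**Step 4: subvarieties of $X$.** We sort the generators of $\mathrm{Eff}_k$. A $k$-dimensional subvariety of $E$ has class $aF_k+bG_k$ (only $bG_k$ if $k=r-1$) with $a,b\ge0$: here $a,b$ are its intersection numbers with the nef classes $\zeta^k$ and $\zeta^{k-1}f$. Any other $k$-dimensional subvariety is the proper transform $\tilde V$ of a $k$-dimensional variety $V\subset\mathbb P^r$, and then $d(\tilde V)=\deg V>0$.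

The next lemma gives the geometric meaning of $\beta$.

**Lemma 1.** Let $V\subset\mathbb P^r$ be a $k$-dimensional variety, $2\le k\le r-1$. Then $\beta(\tilde V)=\mathrm{mult}_pV$ for all but finitely many $p\in C$. In particular $\beta(\tilde V)=\mathrm{mult}_CV\ge0$.

*Proof.* The idea is to intersect $\tilde V$ with the proper transform of a general $e$-plane through $p$.

*Choice of $p$ and $\Lambda$.* $\tilde V\cap E$ is empty or of pure dimension $k-1$. Only finitely many of its components lie in fibres of $\tau$, and the others have fibres of dimension at most $k-2$. So, with $E_p=\tau^{-1}(p)$, $\dim(\tilde V\cap E_p)\le k-2$ for all but finitely many $p\in C$. Fix such a $p$ and let $\Lambda$ be a general $e$-plane through $p$. Projection from $p$ sends $C$ to a curve in $\mathbb P^{r-1}$ (the tangent line at $p$ giving the image of $p$) and $\Lambda$ to a general $(e-1)$-plane. The latter misses the curve, since $(e-1)+1<r-1$. So $\Lambda$ meets $C$ only in $p$ and does not contain the tangent line there: $\Lambda\cap C=\{p\}$ as a reduced scheme.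

*The class of $\tilde\Lambda$.* Hence $\tilde\Lambda=\mathrm{Bl}_p\Lambda$, and $E$ cuts on it the exceptional divisor, which is a general linear $\mathbb P^{e-1}\subset E_p=\mathbb P^{r-2}$. So $i^*[\tilde\Lambda]=F_{e-1}$. By the blow-up formula (Fulton Thm. 6.7), $[\tilde\Lambda]=\pi^*[\Lambda]-i_*c$ with $c$ an $e$-cycle class supported on $E_p$, so $c=\lambda F_e$. Apply $i^*$: since $i^*\pi^*[\Lambda]=(rf)^k=0$ and $i^*i_*F_e=-F_{e-1}$, we get $F_{e-1}=\lambda F_{e-1}$, so $\lambda=1$. Therefore $\tilde V\cdot\tilde\Lambda=\tilde V\cdot H^k-\tilde V\cdot i_*F_e=d-\beta$.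

*The same number, counted locally.* As $(k-2)+(e-1)<r-2$, the general linear space $\tilde\Lambda\cap E$ misses $\tilde V\cap E_p$, so $\tilde V\cap\tilde\Lambda\cap E=\emptyset$. Also $V\cap\Lambda$ is finite, since a general $e$-plane through $p$ meets $V\setminus p$ in dimension at most $k+e-r=0$. Outside $E$ the map $\pi$ is an isomorphism, and by Bézout
$$\tilde V\cdot\tilde\Lambda=\sum_{x\ne p}i(x;V\cdot\Lambda)=d-i(p;V\cdot\Lambda).$$
So $\beta=i(p;V\cdot\Lambda)$, which is $\mathrm{mult}_pV$ by the equality case of (M1). $\square$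

**Example.** Let $P$ be the $k$-plane spanned by $k+1$ points of $C$. It meets $C$ in exactly these points, transversally (the linear forms vanishing on $P$ are $f_DS_{r-k-1}$, where $f_D$ vanishes at the $k+1$ points, and their common zero scheme on $\mathbb P^1$ is $D$). So $\tilde P\cap E$ is a disjoint union of $k+1$ linear spaces $\mathbb P^{k-1}$ in fibres, and $i^*P_k=(k+1)F_{k-1}$. Hence $P_k$ has coordinates $(d,\alpha,\beta)=(1,k+1,0)$.

## 5. Secant varieties as loci of annihilated functionals

We need to know which secant planes contain a given point $x$. In this section $r\ge1$ is arbitrary.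

**Definition.** For $0\ne f_D\in S_n$ with divisor $D$, $1\le n\le r$, put $P_D=\{x:x(f_DS_{r-n})=0\}$. It is defined by $r-n+1$ independent conditions, so it is a linear space of dimension $n-1$. If $D$ is reduced, $P_D$ is the span of the $n$ points $D\subset C$, which are linearly independent.

**Definition.** $\mathrm{Ann}_n(x)=\{f\in S_n:x(fS_{r-n})=0\}$ and $s(x)=\min\{s:\mathrm{Ann}_s(x)\ne0\}$.

So $x\in P_D$ if and only if $f_D\in\mathrm{Ann}_n(x)$. In the coordinates $x_i=x(a^{r-i}b^i)$, the pairing $S_n\times S_{r-n}\to\mathbb C$, $(u,v)\mapsto x(uv)$, has the Hankel matrix $(x_{i+j})$. For $r=4$, $n=2$ this is the $3\times3$ matrix of Section 1, so $s(x)\le2$ exactly when $x\in T$.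

As $x\ne0$, $\mathrm{Ann}_0(x)=0$ and $s(x)\ge1$. The space $\mathrm{Ann}_s(x)$ is the kernel of a map from a space of dimension $s+1$ to one of dimension $r-s+1$, so it is nonzero if $2s>r$. Hence $s(x)\le\lfloor r/2\rfloor+1\le r$ if $r\ge2$, and $s(x)=1$ if $r=1$. For $1\le s\le r$ put
$$\sigma_s=\sigma_s(C_r)=\{x:s(x)\le s\}=\bigcup_{\deg D=s}P_D$$
(multiples of annihilating forms annihilate, which gives the second equality), and $\sigma_0=\emptyset$. It is the image of a $\mathbb P^{s-1}$-bundle $\mathcal P_s=\{(D,x):x\in P_D\}$ over $\mathbb P(S_s)=\mathbb P^s$, so it is closed, irreducible, of dimension at most $2s-1$. Since reduced $D$ are dense, $\sigma_s=\mathrm{Sec}_s(C)$.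

The next lemma computes all annihilators that we need.

**Lemma 2.** (a) If $0\ne f\in\mathrm{Ann}_s(x)$ with $s=s(x)$, $0\ne g\in\mathrm{Ann}_j(x)$, $j\le r$ and $s+j\le r+1$, then $f\mid g$.
(b) If $r/2\le n\le r$, then $\dim\mathrm{Ann}_n(x)=2n-r+\max(0,\,r-n+1-s(x))$.

*Proof.* (a) First a fact: if $f',g'$ are coprime of degrees $a,b$ and $c\ge a+b-1$, then $f'S_{c-a}+g'S_{c-b}=S_c$. Indeed the kernel of $S_{c-a}\oplus S_{c-b}\to S_c$, $(u,v)\mapsto f'u+g'v$, consists of the pairs $(g'w,-f'w)$ with $w\in S_{c-a-b}$, and $(c-a+1)+(c-b+1)-(c-a-b+1)=c+1$. The dimension formulas remain correct in the extreme cases, where the degree is $-1$.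

Let $h=\gcd(f,g)$, $\delta=\deg h$, $f=hf'$, $g=hg'$. Take $c=r-\delta$; then $c\ge r-2\delta\ge(s-\delta)+(j-\delta)-1$. So $x$ kills
$$fS_{r-s}+gS_{r-j}=h\,(f'S_{r-s}+g'S_{r-j})=hS_{r-\delta}.$$
As $x\ne0$, $\delta\ge1$. So $h\in\mathrm{Ann}_\delta(x)$, whence $\delta\ge s$ by minimality of $s$. Since $h\mid f$, $h$ is a scalar multiple of $f$, and $f\mid g$.

(b) Let $j=r-n\le r/2$. The pairing $S_n\times S_j\to\mathbb C$, $(u,v)\mapsto x(uv)$, has kernels $\mathrm{Ann}_n(x)$ and $\mathrm{Ann}_j(x)$, so $\dim\mathrm{Ann}_n=n-j+\dim\mathrm{Ann}_j$ with $n-j=2n-r$. If $s(x)>j$, then $\mathrm{Ann}_j=0$. If $s=s(x)\le j$, then $s+j\le2j\le r$, and by (a) $\mathrm{Ann}_j=fS_{j-s}$, of dimension $j-s+1=r-n+1-s$. $\square$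

Now the degrees and multiplicities of secant varieties.

**Lemma 3.** Let $1\le m$, $2m-1\le r$. Then $\dim\sigma_m=2m-1$, a general point of $\sigma_m$ lies on $P_D$ for a unique $D$ of degree $m$, and $\deg\sigma_m=\binom{r-m+1}m$. If $2m\le r$, then $\mathrm{mult}_p\sigma_m=\binom{r-m}{m-1}$ for every $p\in C$.

*Proof.* **Step 1: dimension and degree.** $\mathcal P_m\subset\mathbb P^m\times\mathbb P^r$ is the zero scheme of the $r-m+1$ sections $x(f_Du)$ of $\mathcal O(1,1)$, with $u$ in a basis of $S_{r-m}$. These are independent linear forms on each fibre over $\mathbb P^m$, so $\mathcal P_m$ is a projective bundle of codimension $r-m+1$ and class $(h+H)^{r-m+1}$, where $h$ is the hyperplane class of $\mathbb P^m$. Thus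
$$\int_{\mathcal P_m}H^{2m-1}=\int_{\mathbb P^m\times\mathbb P^r}H^{2m-1}(h+H)^{r-m+1}=\binom{r-m+1}m>0 .$$
As $\dim\mathcal P_m=2m-1$, the map $\mathcal P_m\to\sigma_m$ is generically finite and $\dim\sigma_m=2m-1>\dim\sigma_{m-1}$. So a general $x\in\sigma_m$ has $s(x)=m$. Lemma 2(a) with $s=j=m$, allowed since $2m\le r+1$, shows $\dim\mathrm{Ann}_m(x)=1$. The fibre over $x$ is $\mathbb P(\mathrm{Ann}_m(x))$, a point. So the map is birational and the first claims follow.

**Step 2: projection from a point of $C$.** To get the multiplicity from (M3) we need the degree of the projection of $\sigma_m$ from $\mathrm{ev}_p$. This projection is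
$$\pi_p:\mathbb P^r\dashrightarrow\mathbb P(S_{r-1}^*),\qquad x\mapsto(u\mapsto x(l_pu)),$$
since $x$ kills the hyperplane $l_pS_{r-1}$ only if $x=\mathrm{ev}_p$. It acts by
$$\textstyle\sum c_i\,\mathrm{ev}_{p_i}\mapsto\sum c_i\,l_p(p_i)\,\mathrm{ev}_{p_i}. \tag{4}$$
So it maps $\sigma_m(C_r)$ dominantly to $\sigma_m(C_{r-1})$, which has dimension $2m-1$ because $2m-1\le r-1$. Let $y\in\sigma_m(C_{r-1})$ be general, with unique divisor $D$. Suppose $x=\sum_{i=1}^mc_i\,\mathrm{ev}_{p_i}$ with distinct $p_i\ne p$ and $\pi_p(x)=y$. Then $y\in P_{\sum p_i}$, so $D=\sum p_i$, and the $c_i$ are determined up to a common scalar because the $m$ points of $D$ are independent in $\mathbb P^{r-1}$ and $l_p(p_i)\ne0$. Points $x$ of this form contain a dense open subset of $\sigma_m(C_r)$. So $\sigma_m(C_r)\dashrightarrow\sigma_m(C_{r-1})$ is birational.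

**Step 3: the multiplicity.** By (M3), $\deg\sigma_m(C_r)-\mathrm{mult}_p\sigma_m(C_r)=\deg\sigma_m(C_{r-1})$, so $\mathrm{mult}_p\sigma_m(C_r)=\binom{r-m+1}m-\binom{r-m}m=\binom{r-m}{m-1}$. $\square$

For $r=4$, $m=2$ this gives degree $3$ and multiplicity $2$, as in Section 1.

## 6. From secant $e$-planes to secant $(e+m-1)$-planes

From now on $r\ge3$ and $2\le k\le r-1$ unless stated otherwise. We want the sharp upper bound for $\beta/d$.

The direct generalization of the secant line argument is to cut $V$ with the $e$-plane spanned by $e+1$ general points of $C$. If the intersection is finite, Bézout and (M1) give $(e+1)\beta\le d$. This stops exactly where it stopped in $\mathbb P^4$. If $m\ge2$, the $e$-plane contains secant lines of $C$, and these lie in $\mathrm{Sec}_m(C)$ and in the cone over it, so the intersection is infinite. No refinement can save this inequality: Corollary B below shows that both varieties have $\beta/d=\frac m{e+m}$, and $\frac m{e+m}>\frac1{e+1}$ for $m\ge2$.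

So we use planes $P_D$ with $\deg D=n$ larger, and accept an intersection of positive dimension $n-e-1$. How large must $n$ be? If $n\ge m$, then $P_D$ contains $(m-1)$-planes spanned by $m$ points of $D$, which lie in $\mathrm{Sec}_m(C)$; so a proper intersection forces $n-e-1\ge m-1$, that is, $n\ge e+m$. We shall see that $n=e+m$ suffices for every $V$. Two things are needed: a substitute for counting points, which generalizes the triangle argument, and a proof that the intersection is proper.

**Lemma 4.** Let $p_0,\dots,p_N\in\mathbb P^N$ be linearly independent and let $Z\subset\mathbb P^N$ be an effective cycle of pure dimension $z\ge0$. Then $\sum_i\mathrm{mult}_{p_i}Z\le(z+1)\deg Z$.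

*Proof.* We may take $Z$ irreducible, and use induction on $z$. If $z=0$, $Z$ is a point, which is at most one of the $p_i$. Let $z\ge1$, and let $\mathbb P^M$, spanned say by $p_0,\dots,p_M$, be the smallest coordinate subspace containing $Z$. The points $p_i$ with $i>M$ do not lie on $Z$. If $M=z$, then $Z=\mathbb P^M$ and both sides equal $M+1$. If $M>z$, then for $i\le M$ let $H_i\subset\mathbb P^M$ be spanned by the $p_j$ with $j\le M$, $j\ne i$. By minimality $Z\not\subset H_i$, so $Z\cdot H_i$ is an effective $(z-1)$-cycle in $H_i$ of degree $\deg Z$, with multiplicity at least $\mathrm{mult}_{p_j}Z$ at $p_j$ for $j\ne i$, by (M2). By induction $\sum_{j\le M,\,j\ne i}\mathrm{mult}_{p_j}Z\le z\deg Z$. Summing over the $M+1$ values of $i$, each $p_j$ is counted $M$ times, so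
$$\sum_j\mathrm{mult}_{p_j}Z\le z\Big(1+\frac1M\Big)\deg Z<(z+1)\deg Z.\qquad\square$$

The next lemma says when $P_D$ meets $V$ properly, and what follows.

**Lemma 5.** Let $V\subset\mathbb P^r$ be a $k$-dimensional variety and $n$ an integer with $r/2\le n\le r$, $n\ge e+1$, such that for all $1\le s\le r$
$$\dim(V\cap\sigma_s)+\max(0,\,r-n+1-s)\le k. \tag{5}$$
Then $n\,\beta(\tilde V)\le(n-e)\deg V$.

*Proof.* **Step 1: $V\cap P_D$ has the expected dimension for general $D$.** We count dimensions in an incidence variety. Let $I=\{(D,x):x\in V\cap P_D\}\subset\mathbb P(S_n)\times V$. Its fibre over $x$ is $\mathbb P(\mathrm{Ann}_n(x))$, which by Lemma 2(b) has dimension $2n-r-1+\max(0,r-n+1-s(x))$. The points of $V$ with $s(x)=s$ lie in $V\cap\sigma_s$, so stratifying $V$ by $s(x)$ and using (5) we get $\dim I\le k+2n-r-1$. So for general $D\in\mathbb P(S_n)=\mathbb P^n$, $\dim(V\cap P_D)\le k+n-r-1=n-e-1$. Conversely $\dim V+\dim P_D-r=k+(n-1)-r=n-e-1\ge0$, so $V\cap P_D$ is nonempty and all its components have dimension at least $n-e-1$. The intersection is proper, and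 $Z=V\cdot P_D$ is an effective $(n-e-1)$-cycle of degree $\deg V$.

**Step 2: multiplicities at the points of $D$.** We transfer $\beta$ to $Z$. A general $D$ is reduced and avoids the finitely many exceptional points of Lemma 1, so $\mathrm{mult}_pV=\beta(\tilde V)$ for each $p\in D$, and $\mathrm{mult}_pZ\ge\beta(\tilde V)$ by (M2). The space $P_D\cong\mathbb P^{n-1}$ is spanned by the $n$ independent points of $D$. Lemma 4 in $P_D$ gives $n\beta(\tilde V)\le\sum_{p\in D}\mathrm{mult}_pZ\le(n-e)\deg V$. $\square$

Put $\Lambda_B=m\,d-(e+m)\,\beta$, a linear functional on $N_k(X)$.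

**Proposition B.** $\Lambda_B(\tilde V)\ge0$ for every $k$-dimensional variety $V\subset\mathbb P^r$.

*Proof.* Apply Lemma 5 with $n=e+m$, so that $n-e=m$. This $n$ equals $r-m+1$ if $k=2m-1$ and $r-m$ if $k=2m$. In both cases $r/2\le n\le r$, since $k\le r-1$ and $m\ge1$; and $n\ge e+1$. We check (5) using $\dim\sigma_s\le2s-1$ and $\dim (V\cap \sigma_s)\le k$.

* $k=2m-1$: here $r-n+1=m$. For $s\ge m$ the maximum is $0$ and (5) is trivial. For $s<m$ the left side is at most $2s-1+m-s=s+m-1<k$.
* $k=2m$: here $r-n+1=m+1$. For $s\ge m+1$ it is trivial. For $s\le m$ the left side is at most $2s-1+m+1-s=s+m\le2m=k$.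

So $(e+m)\beta\le m\,d$. $\square$

**Corollary B.** $\Lambda_B(Q_k)=0$.

*Proof.* If $k=2m-1\le r-1$, then $2m\le r$, and by Lemmas 1 and 3 $d=\binom{r-m+1}m$, $\beta=\binom{r-m}{m-1}$. Here $e+m=r-m+1$, and $(r-m+1)\binom{r-m}{m-1}=m\binom{r-m+1}m$.

If $k=2m\le r-1$, the cone $K$ with vertex $p$ is the closure of $\pi_p^{-1}(\sigma_m(C_{r-1}))$, because $\pi_p$ maps $\sigma_m(C_r)$ dominantly to $\sigma_m(C_{r-1})$. So $d=\deg\sigma_m(C_{r-1})=\binom{r-m}m$. Away from $\mathrm{ev}_p$, $\pi_p$ is a smooth morphism, so for $q\in C$, $q\ne p$, $\mathrm{mult}_qK=\mathrm{mult}_{\pi_p(q)}\sigma_m(C_{r-1})=\binom{r-m-1}{m-1}$ by Lemma 3 for $C_{r-1}$, which applies as $2m\le r-1$. Thus $\beta=\binom{r-m-1}{m-1}$ and $e+m=r-m$, and $(r-m)\binom{r-m-1}{m-1}=m\binom{r-m}m$. $\square$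

**Remark (the triangle again).** Let $k=2m-1$, $n=r-m+1$ and $D$ reduced of degree $n$. If $x\in P_D\cap\sigma_m$ and $f$ spans $\mathrm{Ann}_{s}(x)$, $s=s(x)\le m$, then $s+n\le r+1$, so $f\mid f_D$ by Lemma 2(a), and $x$ lies on the span of at most $m$ points of $D$. So $P_D\cap\sigma_m$ is the union of the $\binom nm$ coordinate $(m-1)$-planes of $P_D$. The intersection is proper and has degree $\deg\sigma_m=\binom{r-m+1}m=\binom nm$, so each plane occurs with multiplicity one. Each point of $D$ lies on $\binom{n-1}{m-1}$ of them, and $n\binom{n-1}{m-1}=m\binom nm$: equality in Lemma 4.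

## 7. Projecting from a moving point of $C$

For $k=r-1$, $\Lambda_B$ alone decides the question, since $N_{r-1}$ has rank $2$. For $k\le r-2$ it does not: by (3), $\Lambda_B(F_k)=0$ too, so $\{\Lambda_B=0\}$ is the plane spanned by $F_k$ and $Q_k$. We need a second nonnegative functional, one that sees $\alpha$ and still vanishes on $Q_k$.

The idea is to produce it as the degree of a map. By (4), projection from any point $t\in C$ sends $\mathrm{Sec}_m(C_r)$ into $\mathrm{Sec}_m(C_{r-1})$. So if $t$ moves as well, the images of a $k$-dimensional $V$ under these projections should sweep out dimension $k+1$, but for $\mathrm{Sec}_m$ they stay in a fixed variety of dimension $2m-1=k$. The degree of the family of projections is nonnegative for all $V$ and zero for $\mathrm{Sec}_m$. We now compute it.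

*Recall from Fulton.* If $B$ is regularly embedded in $\mathcal V$ with normal bundle $N$, its Segre class is $s(B,\mathcal V)=c(N)^{-1}\cap[B]$. If $\mathcal V$ is a variety of dimension $N_0$, and sections of a line bundle $L$, not all zero, have base scheme $B$ and induce a morphism $\phi:\mathrm{Bl}_B\mathcal V\to\mathbb P^N$, then by Fulton Prop. 4.4
$$\deg\phi_*[\mathrm{Bl}_B\mathcal V]=\int_{\mathcal V}c_1(L)^{N_0}-\int_B(1+c_1(L))^{N_0}\cap s(B,\mathcal V). \tag{6}$$
The left side is nonnegative, and zero exactly when $\phi$ is not generically finite onto its image. For example, lines through a point $p\in\mathbb P^2$ give $1-1=0$, as they should: the map goes to $\mathbb P^1$.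

Put $\Lambda_A=(k+1)\,d-\alpha-(r+e+1)\,\beta$.

**Proposition A.** For every $k$-dimensional variety $V\subset\mathbb P^r$, $\Lambda_A(\tilde V)\ge0$. Equality holds if and only if the rational map
$$\varphi:\mathbb P^1\times V\dashrightarrow\mathbb P(S_{r-1}^*),\qquad(t,x)\mapsto\big(u\mapsto x(l_tu)\big)$$
is not generically finite onto its image.

*Proof.* **Step 1: the base scheme on $\mathbb P^1\times\mathbb P^r$.** We must know where all sections $x(l_tu)$, $u\in S_{r-1}$, of $\mathcal O(1,1)$ vanish, as a scheme $\Sigma$. The scheme-theoretic fibre of $\Sigma$ over $t$ is the reduced point $\mathrm{ev}_t$, since $l_tS_{r-1}$ is a hyperplane in $S_r$. So $\Sigma\to\mathbb P^1$ is proper and quasi-finite, hence finite, and $\mathcal O_{\mathbb P^1}\to\mathcal O_\Sigma$ is surjective by Nakayama. Thus $\Sigma\to\mathbb P^1$ is a closed immersion. It is surjective and $\mathbb P^1$ is reduced, so it is an isomorphism. As $\Sigma$ contains $\Gamma=\{(t,\mathrm{ev}_t)\}\cong\mathbb P^1$, we get $\Sigma=\Gamma$.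

**Step 2: the base scheme on the blow-up.** We pull back to see a regular embedding. The preimage of $\Gamma$ in $\mathbb P^1\times X$ lies in $\mathbb P^1\times E$, the preimage of $\mathbb P^1\times C$, and is there the preimage of the diagonal of $\mathbb P^1\times C=\mathbb P^1\times\mathbb P^1$ under $\mathrm{id}\times\tau$. That is, it is the graph $\Gamma'$ of $\tau:E\to\mathbb P^1$. Let $\mathcal V=\mathbb P^1\times\tilde V$, $L=\mathcal O(1)\boxtimes\mathcal O(H)$ and $W=E\cap\tilde V$ (as a scheme). The base scheme of the pulled-back sections on $\mathcal V$ is $B=\mathcal V\cap\Gamma'$, the graph of $\tau|_W$ inside $\mathbb P^1\times W$, and $\mathbb P^1\times W$ is a Cartier divisor of $\mathcal V$. The graph of a morphism $g:W\to\mathbb P^1$ has local equation $z-g(w)$, a monic polynomial in $z$, hence a nonzerodivisor. So it is a Cartier divisor in $\mathbb P^1\times W$; being the pullback of the diagonal of $\mathbb P^1\times\mathbb P^1$, it has normal bundle $g^*T_{\mathbb P^1}$. Therefore $B\cong W$ is regularly embedded in $\mathcal V$ and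
$$c(N)=(1+\xi)(1+2f),\qquad[B]=[W]=i^*[\tilde V]=\alpha F_{k-1}+\beta G_{k-1},\qquad c_1(L)|_B=f+rf=(r+1)f .$$

**Step 3: the degree.** Now (6), with $\dim\mathcal V=k+1$ and $h$ the point class of $\mathbb P^1$, reads
$$0\le\deg\phi_*[\mathrm{Bl}_B\mathcal V]=\int_{\mathcal V}(h+H)^{k+1}-\int_E\frac{(1+(r+1)f)^{k+1}}{(1+2f)(1+\xi)}\cap(\alpha F_{k-1}+\beta G_{k-1}).$$
The first term is $(k+1)d$. In the second, use $f^2=0$ and $-\xi=\zeta-(r+2)f$. The part of degree $k-1$ of the fraction is
$$(-\xi)^{k-1}+\big((k+1)(r+1)-2\big)f(-\xi)^{k-2}=\zeta^{k-1}+\big[(k+1)(r+1)-2-(k-1)(r+2)\big]f\zeta^{k-2}.$$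
The bracket equals $2r-k+1=r+e+1$. On $F_{k-1},G_{k-1}$ the class $\zeta^{k-1}$ takes the values $1,0$ and $f\zeta^{k-2}$ the values $0,1$. So the second term is $\alpha+(r+e+1)\beta$, and the difference is $\Lambda_A(\tilde V)$. (If $W=\emptyset$, the second term is zero and $\alpha=\beta=0$, so the formula still holds.) It vanishes if and only if $\phi$, equivalently $\varphi$, is not generically finite onto its image. $\square$

**Corollary A.** $\Lambda_A(Q_k)=0$ and $\Lambda_A(P_k)=0$.

*Proof.* A general point of each of the three varieties is $x=\sum_ic_i\,\mathrm{ev}_{p_i}$, where the $p_i$ are $m$ general points of $C$ if $V=\mathrm{Sec}_m(C)$; or $p$ and $m$ general points if $V$ is the cone; or the $k+1$ fixed points if $V$ is the $k$-plane. By (4), $\varphi(t,x)=\sum_ic_i\,l_t(p_i)\,\mathrm{ev}_{p_i}$ for every $t$. So the image of $\varphi$ lies in $\sigma_m(C_{r-1})$, of dimension at most $2m-1=k$; or in the cone over $\sigma_m(C_{r-1})$ with vertex $\mathrm{ev}_p$, of dimension at most $2m=k$; or in the span of $k+1$ points of $C_{r-1}$, of dimension at most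 $k$. As $\dim(\mathbb P^1\times V)=k+1$, $\varphi$ is not generically finite onto its image, and Proposition A applies. $\square$

**Example.** A plane in $\mathbb P^4$ that misses $C$ has $\Lambda_A=3$: then $\varphi$ is a morphism from $\mathbb P^1\times\mathbb P^2$ to $\mathbb P^3$ given by sections of $\mathcal O(1,1)$, and $(h+H)^3=3$. For the plane through three points of $C$ we found $(d,\alpha,\beta)=(1,3,0)$ in Section 4, so $\Lambda_A=0$. For the cone $K$ over $C$ with vertex $p$ in $\mathbb P^4$, $d=3$ and $\beta=1$, so $\Lambda_A=0$ gives $\alpha=9-7=2$ and $\tilde K\cap E$ has class $2F_1+G_1$. We can see the pieces. Away from $p$ the surface $K$ is smooth, so there $\tilde K\cap E$ is a reduced section of $\tau$. At $\mathrm{ev}_t$ it is the normal direction to $\mathrm{ev}_p$, the functional $g\mapsto l_t(p)^2g(p)$, that is, the constant point $\mathrm{ev}_p\in\mathbb P(S_2^*)$. So this part closes up to a curve of class $G_1$, and the remaining $2F_1$ lies over $p$.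

## 8. Two functionals that meet along the line of $Q_k$

We prove Theorem 1, and with it the conjecture.

**Step 1: nonnegativity on $\mathrm{Eff}_k$.** We check the functionals on all generators. By (3),
$$\Lambda_A(F_k)=1,\quad\Lambda_A(G_k)=-(r+2)+(r+e+1)=e-1\ge0,\quad\Lambda_B(F_k)=0,\quad\Lambda_B(G_k)=e+m>0,$$
with $F_k$ present only if $k\le r-2$; and $d(F_k)=d(G_k)=0$. Together with Propositions A and B and the description of subvarieties in Section 4, Step 4, this gives $\Lambda_A,\Lambda_B,d\ge0$ on $\mathrm{Eff}_k(X_r)$, hence on its closure.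

**Step 2: extremality.** By Corollaries A and B, $\Lambda_A(Q_k)=\Lambda_B(Q_k)=0$, while $d(Q_k)>0$. Let a positive multiple of $Q_k$ be written as $v_1+v_2$ with $v_1,v_2$ in $\mathrm{Eff}_k$ (or its closure). Then $\Lambda_A(v_i)=\Lambda_B(v_i)=0$, since nonnegative numbers with sum zero vanish. If $2\le k\le r-2$, then $\Lambda_A$ and $\Lambda_B$ are linearly independent on $N_k\cong\mathbb R^3$, because only $\Lambda_A$ involves $\alpha$ and $\Lambda_B\ne0$; so their common zero set is the line $\mathbb RQ_k$. If $k=r-1$, then $\Lambda_B\ne0$ on $N_{r-1}\cong\mathbb R^2$ has zero set $\mathbb RQ_k$. In both cases $v_i\in\mathbb RQ_k$, and $d(v_i)\ge0$ gives $v_i\in\mathbb R_{\ge0}Q_k$. The same argument applies trivially to a decomposition of $0$: then also $d(v_i)=0$, so $v_i=0$. Hence $Q_k$ spans an extremal ray of $\mathrm{Eff}_k(X_r)$ and of its closure. $\blacksquare$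

## 9. The four rays of $\mathrm{Eff}_k$

We prove Theorem 2.

**Step 1: $2\le k\le r-2$, generators.** The aim is to write every $[\tilde V]$ as a nonnegative combination. A $k$-plane does not contain $C$, so $\beta(P_k)=0$; with $d(P_k)=1$ and $\Lambda_A(P_k)=0$ this gives $P_k=(1,k+1,0)$ in coordinates $(d,\alpha,\beta)$. Let
$$q=Q_k/d(Q_k)=\big(1,\ k+1-(r+e+1)\beta_q,\ \beta_q\big),\qquad\beta_q=\frac m{e+m},$$
where $\beta_q$ comes from $\Lambda_B(Q_k)=0$ and the middle entry from $\Lambda_A(Q_k)=0$. For $V\subset\mathbb P^r$ with $[\tilde V]=(d,\alpha,\beta)$, Lemma 1 and Proposition B give $0\le\beta\le\beta_qd$. Put $\lambda=\beta/\beta_q\in[0,d]$. Then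
$$[\tilde V]=\lambda\,q+(d-\lambda)P_k+\Lambda_A(\tilde V)\,F_k. \tag{7}$$
Indeed the $d$-coordinates agree, the $\beta$-coordinate of the right side is $\lambda\beta_q=\beta$, and its $\alpha$-coordinate is $(k+1)d-(r+e+1)\beta-\Lambda_A(\tilde V)=\alpha$. All coefficients in (7) are nonnegative. Subvarieties of $E$ have classes in $\langle F_k,G_k\rangle$, so $\mathrm{Eff}_k=\langle F_k,G_k,P_k,Q_k\rangle$.

**Step 2: $2\le k\le r-2$, extremality.** We need supporting functionals through each ray. Set $\Lambda_C=\Lambda_A+(e-1)\beta=(k+1)d-\alpha-(r+2)\beta$. The values on $(F_k,G_k,P_k,q)$ are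
$$d:(0,0,1,1),\quad\Lambda_C:(1,0,0,(e-1)\beta_q),\quad\Lambda_A:(1,e-1,0,0),\quad\Lambda_B:(0,e+m,m,0).$$
As $e\ge2$, each functional is nonnegative on the cone and vanishes on exactly two generators, which are cyclically adjacent in the order $F,G,P,Q$. So each generator is the only one killed by two of the functionals: $F_k$ by $d,\Lambda_B$; $G_k$ by $d,\Lambda_C$; $P_k$ by $\Lambda_C,\Lambda_A$; $Q_k$ by $\Lambda_A,\Lambda_B$. If $v_1+v_2$ lies on the ray of a generator, then $v_1,v_2$ are killed by its two functionals. Writing them as nonnegative combinations of the four generators, only that generator can occur. Thus the four rays are distinct and extremal.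

Moreover $\mathrm{Eff}_k=\{d,\Lambda_A,\Lambda_B,\Lambda_C\ge0\}$. The cone spans $\mathbb R^3$ (already $F_k,G_k,P_k$ do) and is pointed (the sum of the four functionals is positive on each generator), so it is a cone over a polygon with four vertices and has exactly four facets. Each of the four functionals vanishes on two independent generators, so it cuts out a facet, and these facets are distinct.

**Step 3: $k=r-1$.** In coordinates $(d,\beta)$, $E=(0,-1)$. With $q=Q_{r-1}/d(Q_{r-1})=(1,\beta_q)$,
$$[\tilde V]=d\,q+(d\beta_q-\beta)E,\qquad d\beta_q-\beta\ge0\ \text{ by Proposition B.}$$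
The only $(r-1)$-dimensional subvariety of $E$ is $E$. So $\mathrm{Eff}_{r-1}=\langle E,Q_{r-1}\rangle$.

**Step 4: $k=1$.** Use the coordinates $(H\cdot{},E\cdot{})$ on $N_1$, which is dual to $N_{r-1}=\langle H,E\rangle$. By (1), $F_1=(0,-1)$. A line through two points of $C$ meets $C$ in these two reduced points, so $P_1=(1,2)$. A curve in $E$ has class $aF_1+bG_1$ with $a,b\ge0$, and by (1) $G_1=(r,r+2)=rP_1+(r-2)F_1$. A curve $V\subset\mathbb P^r$ of degree $d$ that is not contained in $C$ has $E\cdot\tilde V\le2d$: $C$ is cut out scheme-theoretically by quadrics (the $2\times2$ minors of a Hankel matrix), so $2H-E$ is generated by global sections, hence nef. So $[\tilde V]=dP_1+(2d-E\cdot\tilde V)F_1$ with nonnegative coefficients, and $\mathrm{Eff}_1=\langle F_1,P_1\rangle$. $\blacksquare$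

## 10. The multiplicity bound and the uniqueness of $\mathrm{Sec}_m(C)$

We prove Theorem 3. The first bound is Proposition B with Lemma 1, and it is sharp by Corollary B.

**Step 1: the improved bound for $k=2m-1$.** The point is that $n=e+m$ in Proposition B was forced by $\mathrm{Sec}_m(C)$; for other $V$ one point fewer suffices. As $k\ge2$ and $k\le r-1$, we have $m\ge2$ and $2m\le r$. Let $V\ne\sigma_m=\mathrm{Sec}_m(C)$, and apply Lemma 5 with $n=e+m-1=r-m$. Here $n\ge e+1$ and $r/2\le n\le r$. Now $r-n+1=m+1$, and (5) holds:

* for $s\ge m+1$ it is trivial;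
* for $s=m$, $\dim(V\cap\sigma_m)\le2m-2$, because $V\ne\sigma_m$ are both irreducible of dimension $2m-1$; and $2m-2+1=k$;
* for $s<m$, the left side is at most $2s-1+m+1-s=s+m\le2m-1=k$.

Since $n-e=m-1$, $(e+m-1)\beta\le(m-1)d$.

**Step 2: uniqueness.** We compare the two bounds. We have $\frac{m-1}{e+m-1}<\frac m{e+m}$, because $m(e+m-1)-(m-1)(e+m)=e>0$. A subvariety of $E$ has $d=0$ and nonzero class, so its class is not on $\mathbb R_{\ge0}Q_k$. A proper transform $\tilde V$ with class on this ray has $\beta=\frac m{e+m}d$ and $d>0$, so $V=\mathrm{Sec}_m(C)$ by Step 1.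

**Step 3: sharpness of the second bound.** We exhibit a variety that reaches it. Take the iterated cone over $\mathrm{Sec}_{m-1}(C)$ with vertices two distinct points $p,p'\in C$. It is the closure of the preimage of $\sigma_{m-1}(C_{r-2})$ under the projection from the line $\overline{pp'}$, that is, under $\pi_p$ followed by $\pi_{p'}$. It has dimension $(2m-3)+2=2m-1$. As $2(m-1)\le r-2$, Lemma 3 applies to $\sigma_{m-1}(C_{r-2})$, and the degree of the iterated cone is $\binom{r-m}{m-1}$. The other points of $C$ are not on $\overline{pp'}$, and the projection is smooth away from this line, so the multiplicity along $C$ is $\binom{r-m-1}{m-2}$. The ratio is $\frac{m-1}{r-m}=\frac{m-1}{e+m-1}$. In particular the variety is not $\mathrm{Sec}_m(C)$, whose ratio is different.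

**Step 4: $k=2m$ even.** We verify that uniqueness fails. The values of $d$ and $\beta$ in Corollary B and the relation $\Lambda_A=0$, which determines $\alpha$, do not depend on $p$, so all vertices $p\in C$ give the same class. These cones are different varieties: the cone with vertex $p$ has multiplicity equal to its degree $\binom{r-m}m$ at $p$ (a cone is its own tangent cone at the vertex), but multiplicity $\binom{r-m-1}{m-1}=\frac m{r-m}\binom{r-m}m<\binom{r-m}m$ at every other point of $C$, because $2m<r$. $\blacksquare$
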